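\title{$(\Delta+1)$-List-Coloring in $\mathrm{poly}\log\log n$ Rounds of Broadcast CONGEST}

\begin{abstract}
In broadcast CONGEST, every node of a network sends one $O(\log n)$-bit message per round, the same to all of its neighbors. We show that in this model every $n$-node graph of maximum degree at most $\Delta$ whose nodes hold lists of $\Delta+1$ colors can be list colored with high probability in $O((\log\log n)^{10})$ rounds, for every value of $\Delta$. A single parameter $\zeta_v$ measures how far the neighborhood of a node $v$ is from a clique with identical lists. Where it is large, one random trial leaves $v$ with spare colors. Where it is small, the nodes form near-cliques with nearly equal palettes, and these are colored by synchronized trials in which nodes and colors are hashed into small buckets. What remains has polylogarithmic degree and is colored by shattering followed by a method of conditional expectations whose decisions are based on sampled fingerprints of colors.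
\end{abstract}

\section{Introduction}\label{sec:intro}

In the CONGEST model of distributed computing, an $n$-node graph $G=(V,E)$ is both the input and the communication network. Every node has a unique identifier (ID) of $O(\log n)$ bits and private random bits, and it knows $n$, or a polynomial upper bound on $n$, and the maximum degree $\Delta$. Time is divided into synchronous rounds. In each round a node may send an $O(\log n)$-bit message to each neighbor; local computation is unrestricted. In \emph{broadcast} CONGEST the message must be the same for all neighbors. An algorithm succeeds \emph{with high probability} (w.h.p.) if it succeeds with probability at least $1-1/\mathrm{poly}(n)$.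

In \emph{$(\Delta+1)$-list-coloring}, each node $v$ initially knows a list $L(v)$ of $\Delta+1$ colors from a color space of size $\mathrm{poly}(n)$, so that one color fits in one message. Each node must choose $c(v)\in L(v)$ so that $c(u)\ne c(v)$ for every edge $uv$. A solution always exists: color the nodes one at a time and note that at most $\Delta$ colors of $L(v)$ are taken when $v$ is reached. The question is how fast the nodes can find one in parallel. With the fixed palette $L(v)=\{1,\dots,\Delta+1\}$, a randomized algorithm of Flin, Ghaffari, Kuhn and Nolin needs $O(\log^3\log n)$ rounds of broadcast CONGEST. For lists, Flin, Halld\'orsson and Nolin \cite{FHN} write that ``it is not even known if $\Delta+1$-list-coloring of $G$ is achievable in $\mathrm{poly}\log\log n$ rounds of broadcast CONGEST.'' The problem is to decide whether such an algorithm exists, with a round bound that depends only on $n$ and holds for every $\Delta$.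

The clique $K_{\Delta+1}$ shows why lists change the problem. With the fixed palette, one round suffices: every node broadcasts its ID and takes its rank among the IDs as its color. With lists, the nodes must agree on a system of distinct representatives of $\Delta+1$ lists, and in $\mathrm{poly}\log\log n$ rounds a node can announce only $\mathrm{poly}\log\log n$ of its $\Delta+1$ colors. In CONGEST a node could at least spread its list over its $\Delta$ edges; a broadcast takes this away. One might therefore guess that the nodes cannot coordinate and that the answer is negative. It is positive.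

\begin{theorem}\label{thm:main}
There is a randomized broadcast CONGEST algorithm that computes, w.h.p.\ and in $O((\log\log n)^{10})$ rounds, a list coloring of every $n$-node graph $G$, for every commonly known upper bound $\Delta\le\mathrm{poly}(n)$ on the maximum degree and every assignment of lists $L(v)$ with $|L(v)|=\Delta+1$ from a color space of size $\mathrm{poly}(n)$. The round bound depends only on $n$.
\end{theorem}

Two subroutines of the algorithm do not need a common $\Delta$ and give the following. Write $\deg(v)$ for the degree of $v$ in $G$.

\begin{theorem}\label{thm:second}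
Let $a\ge1$ be a constant integer. In broadcast CONGEST, with colors of $O(\log n)$ bits, the following hold w.h.p.
\begin{enumerate}
\item If $\max_v\deg(v)\le(\log_2n)^a$ and $|L(v)|\ge\deg(v)+1$ for all $v$, a list coloring is found in $O((\log\log n)^9)$ rounds.
\item If $|L(v)|\ge\deg(v)+1+\deg(v)/(\log_2n)^a$ for all $v$ (arbitrary degrees, no common $\Delta$), a list coloring is found in $O((\log\log n)^{10})$ rounds.
\end{enumerate}
\end{theorem}

\section{The idea}\label{sec:idea}

\subsection{What random trials cannot do}

The \emph{palette} of an uncolored node is its list minus the colors of its colored neighbors. In a \emph{random trial}, every uncolored node broadcasts a uniform color from its palette and keeps it if no neighbor has tried the same color. Repeating this is too slow, for two separate reasons.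

First, the last nodes are slow. Two adjacent nodes with list $\{1,2\}$ survive $t$ trials with probability $2^{-t}$, so failure probability $n^{-c}$ needs $c\log_2n$ trials. Second, dense parts are slow. In a clique of $k\ge2$ uncolored nodes with the same $k$ available colors, a node fails with probability $1-(1-1/k)^{k-1}\ge\frac12$, because $(1+\frac1{k-1})^{k-1}\ge2$. The expected number of uncolored nodes is at most halved per round, which is too little when $\Delta$ is polynomial in $n$.

The first obstacle concerns graphs of small degree, and Section~\ref{sec:low} removes it for all polylogarithmic degrees. The second disappears when nodes have \emph{slack}, that is, more available colors than uncolored neighbors: Section~\ref{sec:slack} colors all nodes whose slack is within a polylogarithmic factor of their uncolored degree. The heart of the matter is a clique without slack.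

\subsection{A clique with almost equal lists}

If all lists in a clique are equal, the rank rule still works without any list being sent: the node of rank $i$ takes the $i$-th smallest color of its own list. The rule is, however, extremely fragile.

\begin{example}\label{ex:clique}
Let $G=K_6$ with IDs $1,\dots,6$, so $\Delta=5$. Even nodes have the list $\{1,\dots,6\}$ and odd nodes the list $\{2,\dots,7\}$. Two lists differ in at most one color, yet under the rank rule the nodes try $2,2,4,4,6,6$, and all fail: the missing color $1$ shifts every later position. Now put color $c$ into bucket $c\bmod3$ and node $i$ into bucket $i\bmod 3$, and apply the rank rule inside each bucket.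
\[
\begin{array}{l|cccccc}
\text{node} &1&2&3&4&5&6\\ \hline
\text{bucket}&1&2&0&1&2&0\\
\text{own colors in the bucket}&\{4,7\}&\{2,5\}&\{3,6\}&\{1,4\}&\{2,5\}&\{3,6\}\\
\text{rank in the bucket}&1&1&1&2&2&2\\
\text{color tried}&4&2&3&4&5&6
\end{array}
\]
Nodes in different buckets cannot collide. The disputed colors $1$ and $7$ damage only the bucket that contains them, and four of the six nodes are colored.
\end{example}

In general, consider $r$ uncolored nodes such that each is adjacent to all but $\delta$ of the others and all palettes are within $O(\delta)$ colors of one reference palette. Let each node choose one of $m=r/b$ buckets at random, and let a hash function, which is described by $O(\log n)$ bits, distribute the colors. A node sees a disputed color in its bucket with probability about $\delta/m$ and then ruins about $b$ nodes, so about $r\cdot(\delta/m)\cdot b=b^2\delta$ nodes are lost. A bucket receives $b\pm\sqrt b$ nodes and $b\pm\sqrt b$ colors, so about $m\sqrt b=r/\sqrt b$ nodes find no color. With $x=r/\delta$ and $b=x^{1/4}$ both losses are at most $rx^{-1/8}$, and $x$ drops to about $x^{7/8}$. After $O(\log\log n)$ phases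 only $O(\delta)$ nodes are left.

\subsection{The dichotomy}

Missing edges and differing lists spoil synchronized trials, but they are also what creates slack: a neighbor of $v$ that takes a color outside $L(v)$ costs $v$ nothing, and two non-adjacent neighbors that take the same color cost $v$ only one color. Section~\ref{sec:zeta} defines a parameter $\zeta_v$ that measures both defects at once. Section~\ref{sec:gen} shows that one random trial gives $v$ slack $\zeta_v/\mathrm{poly}\log n$. Section~\ref{sec:clusters} groups the nodes with small $\zeta_v$ into clusters $Q$, each with a scale $\delta_Q$ such that, up to constant factors and an additive polylogarithmic term, most nodes of $Q$ deviate from one another by at most $\delta_Q$ and all nodes of $Q$ have $\zeta_v$ at least $\delta_Q$. Synchronized trials (Section~\ref{sec:sync}) reduce uncolored degrees in $Q$ to $O(\delta_Q)$, which is within a polylogarithmic factor of the slack, or is itself polylogarithmic. Section~\ref{sec:proof} assembles the algorithm.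

\section{Conventions and tools}\label{sec:tools}

\paragraph{Parameters.} All nodes know the same $\hat n$ with $n\le\hat n\le\mathrm{poly}(n)$. In the setting of Theorem~\ref{thm:main} we replace $\hat n$ by $\max(\hat n,\Delta)$, so that $\Delta\le\hat n$. Put
\[
\ell=\lceil\log_2\hat n\rceil,\qquad \Lambda=\log_2\ell=\Theta(\log\log n).
\]
IDs and colors are bit strings of a common length $\nu=O(\ell)$, ordered lexicographically, and a message has $O(\ell)$ bits. Fix an integer $c\ge1$; we aim for failure probability $\hat n^{-c}$. Put $C=200(c+4)$. We assume that $\ell$ exceeds a suitable constant, chosen after all other constants, and ``for large $\ell$'' refers to this. Otherwise $n\le\hat n=O(1)$, and we repeat $\hat n$ times: every uncolored node whose ID is smaller than the IDs of its uncolored neighbors takes a color from its palette. No constant has been optimized.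

\paragraph{Failure probabilities.} An event is \emph{rare} if its probability, conditional on the history of the algorithm before the random choices that decide it, is at most $2e^{-C\ell/200}$. From now on ``w.h.p.'' means ``unless one of at most $\hat n^2\ell^{O(1)}$ rare events occurs''. This notion is preserved when $\ell^{O(1)}$ statements are combined, and it implies failure probability at most $\hat n^3\cdot2e^{-(c+4)\ell}\le\hat n^{-c}\le n^{-c}$ for large $\ell$. Each subroutine is analyzed conditional on a history in which no earlier rare event has occurred.

\paragraph{Bookkeeping.} Every message carries its sender's ID. Whenever a node is colored, or enters or leaves one of the sets named below, it announces this in $O(1)$ extra rounds. So every node knows the status of its neighbors and the colors of its colored neighbors. Every subroutine runs for a number of rounds that is fixed in advance by common parameters, and colored nodes keep relaying messages where required. Colors are permanent once kept.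

\paragraph{Palettes and slack.} Let $N(v)$ be the neighborhood of $v$ in $G$ and $N[v]=N(v)\cup\{v\}$. The palette $P_v$ is $L(v)$ minus the colors of the colored neighbors of $v$. For $H\subseteq V$ let $d_H(v)$ be the number of \emph{currently uncolored} nodes of $H$ in $N(v)$. The \emph{slack} of $v$ is $|P_v|-d_V(v)$. When a neighbor of $v$ is colored, $d_V(v)$ drops by $1$ and $|P_v|$ by at most $1$. Hence:
\begin{equation}\label{eq:mono}
\begin{array}{l}
\text{the slack of $v$ never decreases, and it is always at least $1$;}\\
\text{$|P_v|-d_H(v)$ does not decrease while only nodes of $H$ are colored.}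
\end{array}
\end{equation}
In every procedure below, a node keeps only a color of its current palette, and of two adjacent nodes that try the same color at the same time at most one keeps it. So the partial coloring is always proper, and only its progress has to be analyzed.

\begin{lemma}[Tail bound]\label{lem:tail}
Let $X$ be a sum of independent $[0,1]$-valued variables with mean $\mu$, let $0<\theta\le1$ and $\mu_0>0$. Then $\Pr[|X-\mu|>\theta\max(\mu,\mu_0)]\le2e^{-\theta^2\mu_0/3}$. In particular:
\begin{enumerate}
\item[(a)] $X\ge\mu/2$ except with probability $2e^{-\mu/12}$;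
\item[(b)] if $\mu\le\mu_0$, then $X\le2\mu_0$ except with probability $2e^{-\mu_0/3}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Bernstein's inequality states $\Pr[|X-\mu|>t]\le2\exp(-t^2/(2\operatorname{Var}X+2t/3))$. With $\mu_1=\max(\mu,\mu_0)$ and $t=\theta\mu_1$ we have $\operatorname{Var}X\le\mu\le\mu_1$ and $t\le\mu_1$, so the exponent is at least $\frac38\theta^2\mu_1\ge\frac13\theta^2\mu_0$. Take $\theta=\frac12$, $\mu_0=\mu$ for (a) and $\theta=1$ for (b).
\end{proof}

\begin{lemma}[Domination]\label{lem:dom}
If indicators $I_1,\dots,I_k$ satisfy $\Pr[I_i=1\mid I_1,\dots,I_{i-1}]\ge p$ always (respectively $\le p$ always), then $\sum_iI_i$ stochastically dominates (respectively is dominated by) $\mathrm{Bin}(k,p)$.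
\end{lemma}

\begin{proof}
Realize $I_i$ as the indicator of $U_i\le\Pr[I_i=1\mid I_1,\dots,I_{i-1}]$ with independent uniform $U_i\in[0,1]$, and compare it with the indicator of $U_i\le p$.
\end{proof}

\begin{lemma}[McDiarmid's inequality]\label{lem:mcd}
A function of $k$ independent variables that changes by at most $\gamma$ when one variable changes exceeds its mean by more than $t$ with probability at most $e^{-2t^2/(k\gamma^2)}$.
\end{lemma}

\paragraph{Fingerprints.} For a bit string $y=y_0y_1\cdots y_{\nu'-1}$ and a prime $q$ let $f_y(X)=\sum_iy_iX^i\in\mathbb F_q[X]$. Distinct strings of length $\nu'$ give distinct polynomials of degree less than $\nu'$, and these agree at fewer than $\nu'$ points of $\mathbb F_q$. So a pair $(a,f_y(a))$, which has only $O(\log q)$ bits, distinguishes $y$ from a given other string for most $a$. By Bertrand's postulate there is a prime in $(M,2M]$ for every integer $M\ge1$; we always take the smallest one, which all nodes can compute.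

\begin{lemma}[Shorter labels]\label{lem:labels}
Let $G'$ be a subgraph of $G$ of maximum degree at most $D$ whose nodes carry labels $y(v)$ of $\nu'$ bits, different on adjacent nodes. If every node knows the labels of its $G'$-neighbors, then without communication the nodes can choose new labels from a set of at most $(2D\nu')^2$ values, again different on adjacent nodes.
\end{lemma}

\begin{proof}
Take a prime $q\in(D\nu',2D\nu']$. Fewer than $D\nu'$ points $a\in\mathbb F_q$ satisfy $f_{y(v)}(a)=f_{y(u)}(a)$ for some neighbor $u$ of $v$. Node $v$ picks another point $a$ and takes the label $(a,f_{y(v)}(a))$. If a neighbor $u$ has picked the same $a$, the second coordinates differ.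
\end{proof}

\section{Polylogarithmic degrees}\label{sec:low}

Let $K=\ell^\kappa$ with a constant integer $\kappa\ge2$, on which all constants may depend. Theorem~\ref{thm:main} uses $\kappa=15$.

\begin{proposition}\label{prop:low}
Let $H$ be a set of uncolored nodes that induces a graph of maximum degree at most $K$, with $|P_v|\ge d_H(v)+1$ for all $v\in H$. Then $H$ can be colored completely, w.h.p., in $O(\Lambda^9)$ rounds.
\end{proposition}

Only nodes of $H$ are colored in this section, so $|P_v|\ge d_H(v)+1$ persists by \eqref{eq:mono}. The proof has two parts. A few random trials break the uncolored nodes into components of polylogarithmic size. Then $O(\Lambda)$ iterations suffice if each of them colors a constant fraction of \emph{every} component, and this is the part that needs work.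

\subsection{Shattering}

\begin{lemma}\label{lem:shatter}
Let $t_0=\lceil\log_{32/31}(8K^{10})\rceil=O(\Lambda)$. After $t_0$ random trials among the nodes of $H$, w.h.p.\ every connected component of the uncolored nodes of $H$ has at most $(1+K^2)C\ell$ nodes.
\end{lemma}

\begin{proof}
\emph{One node.} Fix the history and an uncolored $v\in H$. Let $u$ range over the uncolored $H$-neighbors of $v$; each has $d_H(u)\ge1$, so $|P_u|\ge2$. For a color $c$ let $\omega(c)=\sum_{u:\,c\in P_u}1/|P_u|$ be the expected number of neighbors that try $c$. Then $\sum_{c\in P_v}\omega(c)\le d_H(v)<|P_v|$, so at least half of the colors $c\in P_v$ have $\omega(c)\le2$. On $[0,\frac12]$ we have $1-y\ge4^{-y}$, since the right side is convex and the two sides agree at the endpoints. Hence for such $c$ no neighbor tries $c$ with probability $\prod_{u:\,c\in P_u}(1-1/|P_u|)\ge4^{-\omega(c)}\ge\frac1{16}$, and $v$ is colored with probability at least $\frac1{32}$.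

\emph{Far apart nodes.} Distances refer to the graph induced by the original set $H$. The success of $v$ depends only on the choices of $v$ and its $H$-neighbors. For a set $F\subseteq H$ with pairwise distances at least $3$ these neighborhoods are disjoint, so the successes in one round are conditionally independent. By induction over the rounds, all of $F$ stays uncolored with probability at most $(31/32)^{t_0|F|}$.

\emph{Components.} Let $\Gamma$ be the graph on $H$ that joins nodes at distance at most $5$; its maximum degree is at most $K+\dots+K^5\le2K^5$. Let $B$ be a component of uncolored nodes and $F\subseteq B$ maximal with pairwise distances at least $3$. Every node of $B$ is within distance $2$ of $F$, so $|B|\le(1+K^2)|F|$. Two adjacent nodes of $B$ have nodes of $F$ within distance $2$, and these are equal or adjacent in $\Gamma$; as $B$ is connected, $F$ is connected in $\Gamma$. If $|F|\ge t:=C\ell$, then $F$ contains a $\Gamma$-connected subset of size $t$. A connected $t$-set containing a given node is determined by a closed walk of $2(t-1)$ steps around a spanning tree, so $\Gamma$ has at most $\hat n(2K^5)^{2t}$ connected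 $t$-sets. The probability that $|F|\ge t$ for some component is therefore at most $\hat n\,(4K^{10}(31/32)^{t_0})^t\le\hat n2^{-C\ell}$, which is rare.
\end{proof}

\subsection{The collision potential}

A component cannot simply collect its lists and solve the problem locally: a single list may have $K+1$ colors of $\nu$ bits each, and a node broadcasts only $\mathrm{poly}(\Lambda)$ colors in the time available. More random trials do not help either, since a small component makes no progress with constant probability. We therefore derandomize the trial.

Let every uncolored $v\in H$ hold a nonempty set $R_v\subseteq P_v$. For adjacent uncolored $u,v\in H$ let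
\[
\pi_{uv}=\frac{|R_u\cap R_v|}{|R_u|\,|R_v|},
\]
the probability that $u$ and $v$ collide if both pick uniformly from their sets. Fix a component left by Lemma~\ref{lem:shatter}, let $B$ be the set of its currently uncolored nodes, and let $\Phi=\sum\pi_{uv}$ over the edges inside $B$. Every edge between uncolored nodes of $H$ that meets $B$ lies inside $B$. If $v$ splits $R_v$ into halves $R^0,R^1$, then $\pi_{uv}$ is the average of the two values obtained by replacing $R_v$ by $R^0$ and by $R^1$. So one of the halves does not increase $\sum_u\pi_{uv}$. Halving until all sets are singletons yields an assignment with at most $\Phi$ collisions.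

There are three difficulties. Node $v$ does not know the sets $R_u$; it will estimate what it needs from fingerprints. Adjacent nodes should not halve at the same time: if $R_u=R_v=\{1,2\}$, then both halves look equally good to both nodes, and if both keep $\{1\}$, then $\pi_{uv}$ doubles from $\frac12$ to $1$, whereas $v$, moving after $u$, would keep $\{2\}$. Finally, a schedule by a proper coloring of $H$ may need $K+1$ time slots, which is too many; we use $O(\Lambda^4)$ slots and tolerate adjacent nodes in one slot as long as the edges between them carry little weight.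

Put $k=\lfloor\log_2(K+1)\rfloor=\Theta(\Lambda)$ and $\varepsilon=1/(100k)$. There will be $k$ halving steps, so each may lose a factor $1+O(\varepsilon)$. As a preparation, Lemma~\ref{lem:labels} applied to the IDs gives labels $\varphi(v)$ of $\nu'=O(\log(K\nu))=O(\Lambda)$ bits, different on adjacent nodes of $H$. They are broadcast once.

\subsection{Estimating overlaps}

For a set $S$ of uncolored $H$-neighbors of $v$ and $A\subseteq R_v$ let
\[
Y_v(S,A)=\sum_{u\in S}\frac{|A\cap R_u|}{|R_u|},\qquad\text{so that}\qquad\sum_{u\in S}\pi_{uv}=\frac{Y_v(S,R_v)}{|R_v|}.
\]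

\begin{lemma}\label{lem:est}
Suppose $|R_u|\le K+1$ for all $u$. There is a procedure of $O(\Lambda^3)$ rounds with the following property. Let each $v$ fix in advance a family of $\ell^{O(1)}$ pairs $(S,A)$. After the procedure $v$ can select a pair $(S',A')$ of its family such that, w.h.p.\ for all $v$,
\[
Y_v(S',A')\le(1+3\varepsilon)\min_{(S,A)}Y_v(S,A)+3\varepsilon .
\]
\end{lemma}

\begin{proof}
Let $M=4K(K+1)\nu/\varepsilon$, let $q_1\in(M,2M]$ be prime and $\sigma=C\ell/\varepsilon^2$. Each $u$ broadcasts $\sigma$ independent samples $(a,f_c(a))$ with $c\in R_u$ and $a\in\mathbb F_{q_1}$ uniform. A sample has $O(\Lambda)$ bits, so $\Theta(\ell/\Lambda)$ samples fit in a message and $O(\Lambda/\varepsilon^2)=O(\Lambda^3)$ rounds suffice. A sample $(a,z)$ \emph{hits} $A$ if $f_{c'}(a)=z$ for some $c'\in A$. Let $\hat Y$ be $1/\sigma$ times the number of hits among the samples from $S$, and $Y=Y_v(S,A)$. A sample with $c\in A$ hits; a sample with $c\notin A$ hits with probability at most $(K+1)\nu/q_1$. As $|S|\le K$, we get $Y\le\mathbb E\hat Y\le Y+K(K+1)\nu/q_1\le Y+\varepsilon/4$. Lemma~\ref{lem:tail}, applied to the number of hits with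 $\theta=\varepsilon/2$ and $\mu_0=\sigma/2$, shows that except with probability $2e^{-\varepsilon^2\sigma/24}=2e^{-C\ell/24}$,
\[
|\hat Y-Y|\le\frac\varepsilon4+\frac\varepsilon2\Big(Y+\frac\varepsilon4+\frac12\Big)\le\varepsilon Y+\varepsilon .
\]
Node $v$ selects the pair with the smallest $\hat Y$. If $Y'$ is its true value and $Y_{\min}$ the true minimum, then $(1-\varepsilon)Y'-\varepsilon\le(1+\varepsilon)Y_{\min}+\varepsilon$. Since $\varepsilon\le\frac1{100}$, we have $\frac{1+\varepsilon}{1-\varepsilon}\le1+3\varepsilon$ and $\frac{2\varepsilon}{1-\varepsilon}\le3\varepsilon$.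
\end{proof}

\subsection{One halving step}

\begin{lemma}\label{lem:halve}
Suppose each $|R_v|$ is a power of two and at most $K+1$. In $O(\Lambda^7)$ rounds, every $v$ with $|R_v|\ge2$ can replace $R_v$ by a subset of half the size such that, w.h.p.\ for every component, $\Phi_{\mathrm{new}}+|B|\le(1+17\varepsilon)(\Phi+|B|)$.
\end{lemma}

\begin{proof}
\emph{Groups.} Take a prime $q\in(\nu'/\varepsilon,2\nu'/\varepsilon]$, so $q=O(\Lambda^2)$. For $a\in\mathbb F_q$ let $S_a$ be the set of uncolored $H$-neighbors $u$ of $v$ with $f_{\varphi(u)}(a)=f_{\varphi(v)}(a)$, and let $Y_v$ be the value of $Y_v(S,R_v)$ for the set $S$ of all uncolored $H$-neighbors. As $\varphi(u)\ne\varphi(v)$, each $u$ lies in fewer than $\nu'$ of the sets $S_a$. Thus $\sum_aY_v(S_a,R_v)\le\nu'Y_v$, and some $a$ has $Y_v(S_a,R_v)\le\varepsilon Y_v$. By Lemma~\ref{lem:est}, $v$ selects $a_v$ with $Y_v(S_{a_v},R_v)\le2\varepsilon Y_v+3\varepsilon$. The \emph{group} of $v$ is the pair $(a_v,f_{\varphi(v)}(a_v))$, which $v$ broadcasts; there are $q^2=O(\Lambda^4)$ groups. Call an edge \emph{internal} if its ends are in the same group and \emph{crossing} otherwise. If $uv$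 is internal, then $u\in S_{a_v}$ and $v\in S_{a_u}$. Since $\sum_{v\in B}Y_v/|R_v|=2\Phi$, the weight of the internal edges is
\[
\Phi_{\mathrm{int}}\le\frac12\sum_{v\in B}\frac{2\varepsilon Y_v+3\varepsilon}{|R_v|}\le2\varepsilon\Phi+\frac32\varepsilon|B| .
\]

\emph{Halving.} Process the groups one after the other, each with a fresh run of Lemma~\ref{lem:est}. Each $v$ of the current group with $|R_v|\ge2$ splits $R_v$ into halves $R^0,R^1$ before the sampling. With $S$ the set of its uncolored $H$-neighbors in other groups, it selects between $(S,R^0)$ and $(S,R^1)$. The two values add up to $Y_v(S,R_v)$, so the selected half $R^i$ has $Y_v(S,R^i)\le(1+3\varepsilon)\frac12Y_v(S,R_v)+3\varepsilon$. The sets $R_u$ with $u\in S$ do not change at this time. Dividing by $|R^i|=|R_v|/2\ge1$, the weight of the crossing edges at $v$ changes from its old value $\mathrm{old}_v$ to at most $(1+3\varepsilon)\,\mathrm{old}_v+3\varepsilon$.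

Let $\Phi_{\mathrm{cr}}=\Phi-\Phi_{\mathrm{int}}$, and let $E_j$ be the weight of the crossing edges that meet group $j$ just before $j$ is processed. Each of them has exactly one end in group $j$, so processing $j$ raises the crossing weight by at most $3\varepsilon E_j+3\varepsilon\cdot|B\cap\text{group }j|$. Halving one end of an edge at most doubles $\pi_{uv}$. An edge between groups $i$ and $j$, with $i$ first, therefore contributes its initial weight to $E_i$ and at most twice its initial weight to $E_j$. Hence $\sum_jE_j\le3\Phi_{\mathrm{cr}}$, and the final crossing weight is at most $(1+9\varepsilon)\Phi_{\mathrm{cr}}+3\varepsilon|B|$. Internal edges grow by a factor of at most $4$. Altogether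
\[
\Phi_{\mathrm{new}}\le(1+9\varepsilon)\Phi+3\varepsilon|B|+4\Big(2\varepsilon\Phi+\frac32\varepsilon|B|\Big)=(1+17\varepsilon)\Phi+9\varepsilon|B| .
\]
There are $q^2+1$ runs of Lemma~\ref{lem:est}, which take $O(\Lambda^4\cdot\Lambda^3)$ rounds.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:low}]
Run Lemma~\ref{lem:shatter} and compute $\varphi$. Then repeat the following iteration, in all components at once.

Each uncolored $v$ takes $R_v\subseteq P_v$ with $|R_v|=2^{\lfloor\log_2(d_H(v)+1)\rfloor}$. This size is at most $d_H(v)+1\le|P_v|$, at most $2^k$, and more than $(d_H(v)+1)/2$. Since $\pi_{uv}\le1/|R_v|$, we have $\Phi\le\frac12\sum_{v\in B}d_H(v)/|R_v|\le|B|$. After $k$ halving steps every $R_v$ is a single \emph{candidate} color, and $\Phi+|B|\le(1+17\varepsilon)^k\cdot2|B|\le2e^{0.17}|B|<2.38|B|$. Now $\Phi<1.38|B|$ is the number of \emph{conflict edges}, whose ends have the same candidate. Candidates are broadcast. The average number of conflict edges at a node of $B$ is less than $2.76$, so less than a $2.76/6<\frac12$ fraction of the nodes have six or more, and the set $J$ of nodes with at most five has $|J\cap B|\ge|B|/2$.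 Lemma~\ref{lem:labels}, applied to the labels $\varphi$ and the graph of conflict edges inside $J$ with $D=5$, gives a proper labeling of this graph with $O(\nu'^2)=O(\Lambda^2)$ values. Go through the values one by one; a node of $J$ joins a set $I$ at its turn if none of its conflict neighbors has joined. Then $I$ is a maximal independent set of a graph of maximum degree at most $5$, so $|I\cap B|\ge|J\cap B|/6\ge|B|/12$. The nodes of $I$ keep their candidates; adjacent nodes of $I$ have different candidates.

Each iteration colors at least a $\frac1{12}$ fraction of the uncolored nodes of every component, so $O(\log((1+K^2)C\ell))=O(\Lambda)$ iterations color everything. An iteration takes $k\cdot O(\Lambda^7)+O(\Lambda^2)=O(\Lambda^8)$ rounds, and the total is $O(\Lambda^9)$.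
\end{proof}

\section{Coloring with slack}\label{sec:slack}

Suppose every node has $y$ times as many available colors as competing neighbors. Then a trial fails with probability at most $1/y$, the number of competitors drops by a factor of about $y$, and if the palette consists mostly of slack it does not shrink much. So the ratio goes from $y$ to about $y^2$, and $O(\Lambda)$ trials exhaust any degree. This works w.h.p.\ only while the number of competitors of a node is at least of order $\ell$; a node with fewer competitors steps aside and is left to Proposition~\ref{prop:low}.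

\begin{proposition}\label{prop:slack}
Let $H$ be a set of uncolored nodes with reals $s_v$, not necessarily known to the nodes, such that $8C\ell\le s_v\le\hat n$, and let $T\ge1$ be commonly known. Suppose $|P_v|\ge d_H(v)+s_v$ and $d_H(v)\le Ts_v$ for all $v\in H$. Then $H$ can be colored completely, w.h.p., in $O(\log T+\Lambda)$ rounds plus $O(\Lambda)$ calls to Proposition~\ref{prop:low}.
\end{proposition}

\begin{proof}
Only nodes of $H$ are colored, so $|P_v|\ge d_H(v)+s_v$ persists. In both phases a node keeps the color it tried unless a participating neighbor \emph{with smaller ID} tried it. This rule lets us reveal the colors in the order of the IDs and apply Lemma~\ref{lem:dom}: the fate of a node is decided when its own color is revealed.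

\emph{Phase 1: from ratio $1/T$ to ratio $8$.} Repeat $t_1=\lceil\log_{32/31}(8T)\rceil$ times: each uncolored node of $H$ is active with probability $\frac14$, and active nodes try a uniform color from their palettes. Consider one repetition, with $d_H$ taken at its start. By Lemma~\ref{lem:tail}(b) with $\mu_0=\max(d_H(u)/4,2C\ell)$, w.h.p.\ every $u$ has at most $\max(d_H(u)/2,4C\ell)\le|P_u|/2$ active neighbors. By Lemma~\ref{lem:tail}(a), w.h.p.\ every $v$ with $d_H(v)\ge C\ell$ has at least $d_H(v)/8$ active neighbors. Fix such activities. Whatever the earlier colors are, an active $u$ succeeds with probability at least $\frac12$, because at most $|P_u|/2$ colors are blocked. For $v$ with $d_H(v)\ge C\ell$, the number of successful neighbors dominates a binomial variable with mean at least $d_H(v)/16$, so it is at least $d_H(v)/32$ except with probability $2e^{-C\ell/192}$. After $t_1$ repetitions, $d_H(v)\le\max(C\ell,(31/32)^{t_1}Ts_v)\le s_v/8$.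

\emph{Phase 2: squaring the ratio.} Let $y_0=8$ and $y_{t+1}=y_t^2/2$, so $y_t=2\cdot4^{2^t}$. Let $H_0$ be the set of uncolored nodes of $H$. We maintain the invariant $d_{H_t}(v)\le\max(s_v/y_t,C\ell)$ for $v\in H_t$, which holds for $t=0$. In round $t$, the set $S_t=\{v\in H_t:d_{H_t}(v)\le C\ell\}$ leaves. The nodes of $H_t'=H_t\setminus S_t$ satisfy $d_{H_t}(v)\le s_v/y_t$, and each tries a uniform color from its palette. Let $H_{t+1}$ be the set of nodes of $H'_t$ that fail. Given the earlier colors, $u$ fails with probability at most $d_{H'_t}(u)/|P_u|\le(s_u/y_t)/s_u=1/y_t$. For $v\in H_t'$, the number of failing neighbors is dominated by a binomial variable with mean at most $s_v/y_t^2$. Lemma~\ref{lem:tail}(b) with $\mu_0=\max(s_v/y_t^2,C\ell/2)$ bounds it w.h.p.\ by $\max(s_v/y_{t+1},C\ell)$, which is the invariant for $t+1$. Once $y_t\ge\hat n\ge s_v$, which happens for some $t=O(\Lambda)$, the invariant gives $S_t=H_t$.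

Each $S_t$ induces a graph of maximum degree at most $C\ell\le K$. The union of the $S_t$ need not, since a node of $S_t$ may have many neighbors that left earlier. So we color $S_0,S_1,\dots$ one after the other by Proposition~\ref{prop:low}; its palette condition holds because $|P_v|\ge d_H(v)+s_v$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}]
Note $\log_2n\le\ell$. Part 1 is Proposition~\ref{prop:low} with $\kappa=\max(a,2)$ and $H=V$. For part 2 take $\kappa=a+2$, $H=\{v:\deg(v)\ge8C\ell^{a+1}\}$ and $s_v=\deg(v)/\ell^a$ for $v\in H$. Then $8C\ell\le s_v\le\hat n$, $|L(v)|\ge d_H(v)+s_v$ and $d_H(v)\le\ell^as_v$, so Proposition~\ref{prop:slack} with $T=\ell^a$ colors $H$ in $O(\Lambda)+O(\Lambda)\cdot O(\Lambda^9)$ rounds. The other nodes have degree less than $8C\ell^{a+1}\le\ell^{a+2}$ and slack at least $1$, and Proposition~\ref{prop:low} colors them.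
\end{proof}

We turn to Theorem~\ref{thm:main} and fix $\kappa=15$. If $\Delta<\ell^{15}$, Proposition~\ref{prop:low} with $H=V$ proves it. \emph{From now on $\Delta\ge\ell^{15}$, and all lists have size $\Delta+1$.}

\section{The parameter $\zeta_v$ and the distance $\rho$}\label{sec:zeta}

We need one number per node that bounds the damage to synchronized trials from above and the slack from below. For a node $v$ let
\[
\xi_v=\sum_{u\in N(v)}\frac{\Delta-1-|N(u)\cap N(v)|}{\Delta},\qquad
\lambda_v=\sum_{u\in N(v)}\frac{|L(u)\setminus L(v)|}{\Delta+1},
\]
\[
\zeta_v=\xi_v+\lambda_v+(\Delta-\deg(v)),\qquad Z_v=\zeta_v+z_0,\qquad z_0=10^6C\ell^5 .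
\]
The term $\lambda_v$ is the expected number of neighbors of $v$ whose uniformly chosen color lies outside $L(v)$. To interpret $\xi_v$, let $M_v$ be the number of non-adjacent pairs in $N(v)$. Counting each edge inside $N(v)$ twice gives $\sum_{u\in N(v)}|N(u)\cap N(v)|=\deg(v)(\deg(v)-1)-2M_v$, hence
\begin{equation}\label{eq:xi}
\Delta\,\xi_v=2M_v+\deg(v)(\Delta-\deg(v)).
\end{equation}
Thus $\zeta_v=0$ exactly if $N[v]$ is a clique of $\Delta+1$ nodes with identical lists. In a triangle-free $\Delta$-regular graph $\xi_v=\Delta-1$; in a clique $K_{\Delta+1}$ with disjoint lists $\lambda_v=\Delta$; in Example~\ref{ex:clique}, $\zeta_v=\lambda_v=\frac12$. The shift $z_0$ is the level below which $\zeta_v$ need not be resolved: there, random quantities of size $\zeta_v/\ell^4$ are too small to concentrate, and polylogarithmic leftovers can go to Proposition~\ref{prop:low}.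

For any two nodes let
\[
\rho(u,v)=|N[u]\mathbin{\triangle}N[v]|+|L(u)\mathbin{\triangle}L(v)| .
\]
It satisfies the triangle inequality, as the size of a symmetric difference does. The next lemma says that $\zeta_v$ controls the average distance from $v$ to its neighbors, and that $\zeta$ does not jump between close nodes.

\begin{lemma}\label{lem:rho}
\begin{enumerate}
\item[(a)] $\sum_{u\in N(v)}\rho(u,v)\le4\Delta\zeta_v$. Hence, for $y>0$, fewer than $4\Delta/y$ nodes $u\in N(v)$ have $\rho(u,v)>yZ_v$.
\item[(b)] $\zeta_u\le2\zeta_v+6\rho(u,v)$ for all $u,v$. Hence, if $\rho(u,v)\le yZ_v$ with $y\ge1$, then $Z_u\le8yZ_v$.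
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For adjacent $u,v$ we have $|N[u]\cap N[v]|=|N(u)\cap N(v)|+2$, so $|N[u]\mathbin{\triangle}N[v]|\le2(\Delta+1)-2(|N(u)\cap N(v)|+2)=2(\Delta-1-|N(u)\cap N(v)|)$. As the lists have equal size, $|L(u)\mathbin{\triangle}L(v)|=2|L(u)\setminus L(v)|$. Summing, $\sum_u\rho(u,v)\le2\Delta\xi_v+2(\Delta+1)\lambda_v\le4\Delta\zeta_v$. The second claim follows since $\zeta_v<Z_v$.

(b) Let $\rho=\rho(u,v)$. We compare the three terms. First, $\Delta-\deg(u)\le\Delta-\deg(v)+\rho$. Second, a non-adjacent pair in $N(u)$ with both nodes in $N[v]$ does not contain $v$, which is adjacent to all other nodes of $N[v]$, so it is counted in $M_v$; at most $\rho\Delta$ pairs in $N(u)$ contain a node of $N[u]\setminus N[v]$. Thus $M_u\le M_v+\rho\Delta$, and by \eqref{eq:xi}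
\[
\xi_u\le\frac{2M_u}\Delta+(\Delta-\deg(u))\le\frac{2M_v}{\Delta}+2\rho+(\Delta-\deg(v))+\rho\le\xi_v+(\Delta-\deg(v))+3\rho .
\]
Third, for $w\in N(u)\cap N[v]$ we have $|L(w)\setminus L(u)|\le|L(w)\setminus L(v)|+|L(v)\setminus L(u)|$, so these at most $\Delta$ nodes contribute at most $\lambda_v+\rho$ to $\lambda_u$. The at most $\rho$ other nodes of $N(u)$ contribute at most $1$ each, and $\lambda_u\le\lambda_v+2\rho$. Adding up, $\zeta_u\le\zeta_v+(\Delta-\deg(v))+6\rho\le2\zeta_v+6\rho$. If $\rho\le yZ_v$, then $Z_u\le2\zeta_v+z_0+6yZ_v\le8yZ_v$.
\end{proof}

The definition of $\zeta_v$ as a sum of probabilities, one pair per neighbor, makes it easy to estimate with one broadcast sample per node.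

\begin{lemma}\label{lem:hatZ}
In $O(1)$ rounds every node $v$ can compute an integer $\hat Z_v\ge z_0$ of $O(\ell)$ bits such that, w.h.p., $\frac12Z_v\le\hat Z_v\le2Z_v$ for all $v$.
\end{lemma}

\begin{proof}
After IDs are exchanged, each $u$ fills $\Delta$ slots with its $\deg(u)$ neighbors and $\Delta-\deg(u)$ dummies. It broadcasts the content $y_u$ of a uniform slot and a uniform color $g_u\in L(u)$. Node $v$ counts
\[
X_v=\#\{u\in N(v):y_u\text{ is a dummy or }y_u\notin N[v]\}+\#\{u\in N(v):g_u\notin L(v)\}
\]
and puts $\hat Z_v=X_v+(\Delta-\deg(v))+z_0$. For $u\in N(v)$, exactly $|N(u)\cap N(v)|+1$ slots of $u$ hold a node of $N[v]$, so $\mathbb EX_v=\xi_v+\lambda_v$ and $\mathbb E\hat Z_v=Z_v$. Lemma~\ref{lem:tail} with $\theta=\frac12$ and $\mu_0=z_0$ gives $|\hat Z_v-Z_v|\le\frac12\max(\zeta_v,z_0)\le\frac12Z_v$ except with probability $2e^{-z_0/12}$.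
\end{proof}

From now on the values $\hat Z_v$ are fixed, broadcast, and satisfy the bounds of Lemma~\ref{lem:hatZ}.

\section{One trial creates slack}\label{sec:gen}

The following trial is run while all nodes are uncolored. Each node is \emph{tentative} with probability $\frac14$, and a tentative node $v$ picks a uniform $c_v\in L(v)$. Each tentative node then becomes \emph{active} with probability $1/\ell$, independently. Active nodes broadcast $c_v$ and keep it if no active neighbor has picked it. A node is active with probability $p=1/(4\ell)$.

The two stages serve the analysis. The events ``color $c$ gives slack to $v$'' are dependent, since they concern the same random choices. Once the tentative colors in $N(v)$ are revealed, the nodes of $N(v)$ are split into small sets by color, and the second stage acts independently on these sets. This costs powers of $\ell$ in the slack, which is affordable because Proposition~\ref{prop:slack} pays only $\log T$.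

\begin{lemma}\label{lem:gen}
W.h.p., after the trial at most $\Delta/\ell$ nodes of each $N(v)$ are colored, and every $v$ with $\zeta_v\ge z_0$ has slack at least $10^{-5}\zeta_v/\ell^4$.
\end{lemma}

\begin{proof}
The number of active nodes in $N(v)$ has mean at most $\Delta/(4\ell)$, and Lemma~\ref{lem:tail}(b) gives the first claim. Fix $v$ with $\zeta=\zeta_v\ge z_0$. Let $n_c$ be the number of neighbors of $v$ that keep color $c$. The slack of $v$ equals
\begin{equation}\label{eq:slack}
\Delta+1-\deg(v)+\sum_c\big(n_c-\mathbf 1[c\in L(v),\,n_c\ge1]\big).
\end{equation}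
Every term of the sum is nonnegative, and the term of $c$ is at least $1$ if $c\notin L(v)$ and $n_c\ge1$, or if $n_c\ge2$. By \eqref{eq:xi}, $\zeta\le2M_v/\Delta+\lambda_v+2(\Delta-\deg(v))$, so one of the three summands is at least $\zeta/3$. If $\Delta-\deg(v)\ge\zeta/6$, then \eqref{eq:slack} finishes the proof. Otherwise $\lambda_v\ge\zeta/3$ or $M_v\ge\Delta\zeta/6$, and one of the two cases below applies.

For a color $c$, the number of tentative $u\in N(v)$ with $c_u=c$ is a sum of independent indicators with mean $\mu\le\frac{\Delta}{4(\Delta+1)}<\frac14$. It is at least $\ell$ with probability at most $\mu^\ell/\ell!\le(e\mu/\ell)^\ell\le\ell^{-\ell}$. Since $2^\nu\ell^{-\ell}\le e^{-C\ell/200}$ for large $\ell$, except for a rare event,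
\begin{equation}\label{eq:star}
\text{every color is picked by at most $\ell$ tentative nodes of $N(v)$.}
\end{equation}

\emph{Case 1: $\lambda_v\ge\zeta/96$.} The number of tentative $u\in N(v)$ with $c_u\notin L(v)$ has mean $\lambda_v/4$, so w.h.p.\ it is at least $\lambda_v/8$. By \eqref{eq:star} these nodes use $k_0\ge\lambda_v/(8\ell)$ distinct colors. Fix the tentative choices in $N(v)$, and for each of the $k_0$ colors $c$ fix one such node $u_c$. Call $c$ \emph{isolated} if $u_c$ is the only active node among the tentative nodes of $N(v)$ with color $c$. This has probability at least $\frac1\ell(1-\frac1\ell)^{\ell-1}\ge\frac1{e\ell}$, independently over $c$. So w.h.p.\ the number $k_1$ of isolated colors is at least $k_0/(2e\ell)\ge k_0/(6\ell)$. Fix all choices in $N(v)$; the choices outside $N(v)$, including that of $v$, are still independent. A node $w\notin N(v)$ is a \emph{blocker} if it is active, $c_w$ is isolated, and $w$ is adjacent to $u_{c_w}$. Each $w$ is active with a given color with probability at most $p/(\Delta+1)$, so the expected number of blockers is at most $\sum_c|N(u_c)|\,p/(\Delta+1)\le pk_1\le k_1/4$. By Lemma~\ref{lem:tail}(b),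 w.h.p.\ there are at most $k_1/2$ blockers, and each concerns one color. For every other isolated color $c$, node $u_c$ has no active neighbor with color $c$, inside or outside $N(v)$, and keeps $c\notin L(v)$. By \eqref{eq:slack} the slack is at least $k_1/2\ge\lambda_v/(96\ell^2)\ge\zeta/(9216\ell^2)$.

\emph{Case 2: $\lambda_v<\zeta/96$ and $M_v\ge\Delta\zeta/6$.} Now we look for non-adjacent neighbors with the same color, and the small $\lambda_v$ guarantees that most pairs share many colors. A node $u\in N(v)$ with $|L(u)\setminus L(v)|>(\Delta+1)/4$ contributes more than $\frac14$ to $\lambda_v$, so there are fewer than $\zeta/24$ such nodes, and they lie in at most $\Delta\zeta/24$ pairs. Let $\mathcal M$ be the set of non-adjacent pairs in $N(v)$ that avoid them; $|\mathcal M|\ge\Delta\zeta/6-\Delta\zeta/24=\Delta\zeta/8$. For $uw\in\mathcal M$ both lists miss at most a quarter of $L(v)$, so $|L(u)\cap L(w)|\ge(\Delta+1)/2$. A uniformly random bipartition separates each pair with probability $\frac12$, so we can fix a partition $N(v)=A_1\cup A_2$ that separates at least $\Delta\zeta/16$ pairs of $\mathcal M$. We reveal the tentative choices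 first in $A_1$, then in $A_2$.

For $u\in A_1$ let $g_u=\#\{w\in A_2:uw\in\mathcal M,\ c_u\in L(w)\}$ if $u$ is tentative and $g_u=0$ otherwise. Each separated pair contributes at least $\frac14\cdot\frac12$ to $\mathbb E\sum_ug_u$, so $\mathbb E\sum_ug_u\ge\Delta\zeta/128$. The variables $g_u/\Delta\in[0,1]$ are independent, so w.h.p.\ $\sum_ug_u\ge\Delta\zeta/256$. For $w\in A_2$ let $\mathcal C_w$ be the set of colors $c\in L(w)$ such that $c=c_u$ for some tentative $u\in A_1$ with $uw\in\mathcal M$. The sum $\sum_ug_u$ counts each pair $(w,c)$ with $c\in\mathcal C_w$ at most as often as $c$ is picked in $A_1$, which w.h.p.\ is at most $\ell$ times by \eqref{eq:star}. So $\sum_w|\mathcal C_w|\ge\Delta\zeta/(256\ell)$. Given such choices in $A_1$, the events ``$w$ is tentative and $c_w\in\mathcal C_w$'' for $w\in A_2$ are independent with total mean $\sum_w\frac{|\mathcal C_w|}{4(\Delta+1)}\ge\frac\zeta{2048\ell}$. W.h.p.\ at least $\zeta/(4096\ell)$ of them occur, and by \eqref{eq:star} they involve $k_0\ge\zeta/(4096\ell^2)$ distinct colors.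

For each such color $c$ fix non-adjacent tentative nodes $u_c,w_c\in N(v)$ with color $c$. Call $c$ \emph{isolated} if exactly these two are active among the tentative nodes of $N(v)$ with color $c$. This has probability at least $\ell^{-2}(1-\frac1\ell)^{\ell-2}\ge1/(e\ell^2)$, independently over $c$, so w.h.p.\ $k_1\ge k_0/(6\ell^2)\ge\zeta/(24576\ell^4)$ colors are isolated. A blocker is now an active node $w\notin N(v)$ such that $c=c_w$ is isolated and $w$ is adjacent to $u_c$ or $w_c$. Their expected number is at most $2pk_1\le k_1/4$, so w.h.p.\ there are at most $k_1/2$. For every other isolated color $c$ both $u_c$ and $w_c$ keep $c$. The slack is at least $k_1/2\ge\zeta/(49152\ell^4)\ge10^{-5}\zeta/\ell^4$.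

In all uses of Lemma~\ref{lem:tail}, the value of $\mu$ in (a) or $\mu_0$ in (b) is at least $\zeta/(98304\,\ell^4)\ge10C\ell$, the bound for $k_1/4$ in Case 2. This is where $\zeta\ge z_0$ is used, and it makes all exceptional events rare.
\end{proof}

\begin{remark}
The bound on the blockers uses that every list is longer than every degree. With lists of size $\deg(w)+1$ it fails: if $u_c$ has $k$ neighbors of degree one with $c$ in their lists of size two, then $u_c$ keeps $c$ with probability at most $(1-p/2)^k$.
\end{remark}

\section{Clusters}\label{sec:clusters}

\subsection{A gap in the distances between dense nodes}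

Let
\[
\eta=\ell^{-6},\qquad\eta'=\eta/3200,\qquad\tau=4\ell^3\eta=4\ell^{-3},
\]
\[
D=\{v:\hat Z_v\le\eta\Delta\},\qquad D'=\{v:\hat Z_v\le\eta'\Delta\}\subseteq D .
\]
Nodes of $D$ are \emph{dense}. For $v\in D$ we have $\zeta_v\le Z_v\le2\eta\Delta$ and therefore $\deg(v)\ge(1-2\eta)\Delta$. For large $\ell$,
\begin{equation}\label{eq:small}
\text{each of the numbers }\ \tau,\ \ 8\ell^{-3},\ \ 16\eta,\ \ 1/\ell,\ \ 2/\Delta\ \text{ is less than }10^{-3}.
\end{equation}
A dense node is close to almost all of its neighbors. So two dense nodes that share more than a tiny fraction of their neighborhoods are close to a common neighbor, and then they share most of their neighborhoods. This gap makes closeness transitive.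

\begin{lemma}\label{lem:gap}
For $v,w\in D$ exactly one of the following holds: $|N(v)\cap N(w)|\le8\Delta/\ell^3$; or $\rho(v,w)\le\tau\Delta$, in which case $|N(v)\cap N(w)|\ge\Delta/2$. The relation $\rho(v,w)\le\tau\Delta$ is an equivalence relation on $D$; its classes are called \emph{clusters}. For a cluster $Q$ and $v\in Q$:
\begin{enumerate}
\item[(a)] $|Q\setminus N[v]|\le8\zeta_v$;
\item[(b)] $|(N(v)\cap D)\setminus Q|\le8\zeta_v$;
\item[(c)] if $Q\cap D'\ne\emptyset$, then $|N(v)\cap Q|\ge0.8\Delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose $|N(v)\cap N(w)|>8\Delta/\ell^3$. By Lemma~\ref{lem:rho}(a) with $y=\ell^3$, applied to $v$ and to $w$, some common neighbor $u$ has $\rho(u,v)\le\ell^3Z_v$ and $\rho(u,w)\le\ell^3Z_w$, so $\rho(v,w)\le4\ell^3\eta\Delta=\tau\Delta$. Conversely, suppose only $\rho(v,w)\le2\tau\Delta$. Since $N(v)\cap N(w)\supseteq(N[v]\cap N[w])\setminus\{v,w\}$, we get $|N(v)\cap N(w)|\ge\deg(v)+1-2\tau\Delta-2\ge\Delta/2>8\Delta/\ell^3$ by \eqref{eq:small}. This proves the dichotomy, and it shows that $\rho(v,w)\le2\tau\Delta$ implies $\rho(v,w)\le\tau\Delta$. With the triangle inequality, this is transitivity.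

(a) Count pairs $(u,w)$ with $u\in N(v)$ and $w\in N(u)\setminus N[v]$. There are at most $\sum_{u\in N(v)}\rho(u,v)\le4\Delta\zeta_v$, and each $w\in Q\setminus N[v]$ lies in at least $\Delta/2$ of them.

(b) For $u\in(N(v)\cap D)\setminus Q$ we have $|N[v]\cap N[u]|\le8\Delta/\ell^3+2$, so $\rho(u,v)\ge\deg(v)+1-8\Delta/\ell^3-2\ge\Delta/2$. The claim follows from $\sum_{u\in N(v)}\rho(u,v)\le4\Delta\zeta_v$.

(c) Let $w\in Q\cap D'$, so $Z_w\le2\eta'\Delta$. By Lemma~\ref{lem:rho} with $y=100$, all but $0.04\Delta$ nodes $u\in N(w)$ satisfy $\rho(u,w)\le100Z_w\le200\eta'\Delta\le\tau\Delta$ and $\hat Z_u\le2Z_u\le1600Z_w\le3200\eta'\Delta=\eta\Delta$. Such $u$ is dense and close to $w$, so $u\in Q$. Hence $|N(w)\cap Q|\ge\deg(w)-0.04\Delta\ge0.9\Delta$, and since $|N[w]\setminus N[v]|\le\tau\Delta$, we get $|N(v)\cap Q|\ge0.9\Delta-\tau\Delta-1\ge0.8\Delta$.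
\end{proof}

Part (c) explains the two thresholds. A node with $\hat Z_v$ just below $\eta\Delta$ may have most of its neighbors just outside $D$, and its cluster may be small. A node of $D'$ pulls almost all of its neighbors into $D$.

\subsection{Finding the clusters}

A node cannot compare neighborhoods directly. It suffices, however, to compare with a few random \emph{landmarks}, and the gap in Lemma~\ref{lem:gap} can be read off from how often a landmark is mentioned in the neighborhood.

Each $v\in D$ becomes a landmark with probability $C\ell/\Delta$ and says so. Every node of $G$ with a landmark neighbor broadcasts the ID of a uniformly random one. A node $v\in D$ \emph{accepts} a landmark that is reported by at least $\Delta/(8C\ell)$ of its neighbors. By Lemma~\ref{lem:tail}(b), w.h.p.\ every node has at most $2C\ell$ landmark neighbors. If the landmark $w$ is in the cluster of $v$ (possibly $w=v$), then each of at least $\Delta/2$ nodes in $N(v)\cap N(w)$ reports $w$ independently with probability at least $1/(2C\ell)$, so by Lemma~\ref{lem:tail}(a) w.h.p.\ at least $\Delta/(8C\ell)$ do. If $w$ is in another cluster, at most $8\Delta/\ell^3<\Delta/(8C\ell)$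 neighbors of $v$ can report it. So w.h.p.\ every $v\in D$ accepts exactly the landmarks of its cluster.

If the cluster $Q$ has a landmark, the one with the smallest ID is the \emph{leader} $v_Q\in Q$. Every node of $Q$ broadcasts the ID of $v_Q$, and so learns which neighbors are in its cluster. The cluster is \emph{large} if it has a leader and $|N(v_Q)\cap Q|\ge\Delta/2$, which the leader can check.

\begin{lemma}\label{lem:large}
Let $Q$ be large and $v,w\in Q$. Then $|N(v)\cap Q|\ge0.49\Delta$ and $|N(v)\cap N(w)\cap Q|\ge0.4\Delta$. W.h.p.\ every node outside the large clusters has $\hat Z_v>\eta'\Delta$.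
\end{lemma}

\begin{proof}
From $N(v_Q)\cap Q$ remove the at most $\tau\Delta$ nodes outside $N[v]$ and the node $v$; at least $\Delta/2-\tau\Delta-1\ge0.49\Delta$ nodes remain. Doing the same for $w$ leaves $\Delta/2-2\tau\Delta-2\ge0.4\Delta$. If a cluster $Q$ meets $D'$, then $|Q|\ge0.8\Delta$ by Lemma~\ref{lem:gap}(c), so $Q$ has no landmark with probability at most $(1-C\ell/\Delta)^{0.8\Delta}\le e^{-0.8C\ell}$; and any leader has $0.8\Delta\ge\Delta/2$ neighbors in $Q$. So w.h.p.\ $D'$ is covered by large clusters.
\end{proof}

Consequently a fixed node of a large cluster $Q$ reaches all of $Q$ in two rounds: it broadcasts, and its neighbors in $Q$ repeat the message. A node relays only for its own cluster, so all clusters do this simultaneously. Leaders of clusters that are not large stay silent, which informs their members.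

\subsection{The scale of a cluster, its center and its core}

The bound $\rho\le\tau\Delta$ inside a cluster is too crude. Synchronized trials stop when $O(\delta)$ nodes are left, where $\delta$ bounds the distances, and to finish we need $\delta$ to be within a polylogarithmic factor of the slack, that is, of $\zeta_v$. The values $\zeta_v$ inside a cluster may differ widely, and the leader, a random node, may have an atypically large one. We therefore take the typical value as the scale, a node of at most typical value as the reference, and treat atypical nodes separately.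

The leader of a large cluster $Q$ computes a median $Z_Q$ of the multiset $\{\hat Z_u:u\in N(v_Q)\cap Q\}$, that is, an element such that at least half of the values are at least $Z_Q$ and at least half are at most $Z_Q$. It also computes the node $v_Q^*\in N(v_Q)\cap Q$ of smallest ID with $\hat Z_{v_Q^*}\le Z_Q$, the \emph{center} of $Q$, and sends $Z_Q$ and $v_Q^*$ to all of $Q$. A node $u\in Q$ is an \emph{outlier} if $\hat Z_u>32000\,Z_Q$ and a \emph{core node} otherwise. The center is a core node. Let
\[
\delta_Q=400\cdot32000\cdot Z_Q,
\]
an integer with $\delta_Q\ge z_0$. All of Section~\ref{sec:clusters} takes $O(1)$ rounds.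

\begin{lemma}\label{lem:core}
Let $Q$ be a large cluster.
\begin{enumerate}
\item[(a)] $Z_v\ge Z_Q/1600$ for all $v\in Q$.
\item[(b)] $Q$ has at most $0.005\Delta$ outliers.
\item[(c)] If $u,w\in Q$ are core nodes, then $\rho(u,w)\le\delta_Q$, $|Q\setminus N[u]|\le\delta_Q$ and $|(N(u)\cap D)\setminus Q|\le\delta_Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:rho} with $y=100$, all but $0.04\Delta$ nodes $u\in N(v)$ have $\hat Z_u\le2\cdot800Z_v$, and $\hat Z_v\le2Z_v$. At most $\tau\Delta$ nodes of $N(v_Q)$ lie outside $N[v]$. So at most $0.04\Delta+\tau\Delta<\Delta/4$ nodes of $N(v_Q)\cap Q$, fewer than half of them, have $\hat Z_u>1600Z_v$. As at least half have $\hat Z_u\ge Z_Q$, we get $Z_Q\le1600Z_v$.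

(b) Let $v=v_Q^*$, so $Z_v\le2\hat Z_v\le2Z_Q$. By Lemma~\ref{lem:rho} with $y=1000$, all but $0.004\Delta$ nodes $u\in N(v)$ have $\hat Z_u\le2\cdot8000Z_v\le32000Z_Q$. Moreover $|Q\setminus N[v]|\le8\zeta_v\le16\eta\Delta\le0.001\Delta$ by Lemma~\ref{lem:gap}(a), and $v$ itself is not an outlier.

(c) A core node $u$ has $Z_u\le2\hat Z_u\le64000Z_Q$. Since $|N(u)\cap N(w)|\ge\Delta/2>2\cdot0.04\Delta$, Lemma~\ref{lem:rho}(a) with $y=100$ gives a common neighbor within distance $100Z_u$ of $u$ and $100Z_w$ of $w$, so $\rho(u,w)\le200\cdot64000Z_Q=\delta_Q$. The other two bounds are Lemma~\ref{lem:gap}(a),(b) with $8\zeta_u\le8\cdot64000Z_Q\le\delta_Q$.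
\end{proof}

\section{Synchronized trials in the cores}\label{sec:sync}

\begin{proposition}\label{prop:sync}
Let $x_0=36^{16}$. Suppose all uncolored nodes are core nodes of large clusters. Then in $O(\Lambda)$ rounds the coloring can be extended so that, w.h.p., every large cluster $Q$ has at most $x_0\delta_Q$ uncolored nodes.
\end{proposition}

The algorithm consists of $O(\Lambda)$ phases of $O(1)$ rounds, run in all large clusters simultaneously. Fix a large cluster $Q$, write $\delta=\delta_Q$ and $v^*=v_Q^*$, and let $U$ be the set of uncolored nodes of $Q$ at the start of a phase. We write $y^+=\max(y,0)$.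

\subsection{A phase}

The center $v^*$, colored or not, knows $\hat r=|N[v^*]\cap U|$. Put $r=\hat r+\delta$ and $x=r/\delta$, so $1\le x\le r$. By Lemma~\ref{lem:core}(c),
\begin{equation}\label{eq:U}
r-\delta\le|U|\le r .
\end{equation}
If $x\le x_0$, the cluster is idle in this phase and its nodes try nothing. Otherwise $U\neq\emptyset$ and $r\le2\hat r\le2\hat n$. Let $m$ be the largest power of two with $m\le r/x^{1/4}$, which exists as $r/x^{1/4}\ge1$. The intended bucket size $b=r/m$ satisfies $1\le x^{1/4}\le b<2x^{1/4}$.

Let $\mathbb F$ be the field with $2^{\nu''}$ elements, $\nu''=\max(\nu,\ell+1)$, identified once and for all with the bit strings of length $\nu''$; colors are elements of $\mathbb F$ by padding. For $\alpha,\beta\in\mathbb F$ let $h_{\alpha,\beta}(c)$ be the first $\log_2m$ bits of $\alpha c+\beta$, read as an element of $[m]=\{1,\dots,m\}$. For $c\ne c'$ the map $(\alpha,\beta)\mapsto(\alpha c+\beta,\alpha c'+\beta)$ is a bijection of $\mathbb F^2$, so for uniform $(\alpha,\beta)$ the values $h_{\alpha,\beta}(c)$ are uniform on $[m]$ and pairwise independent.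

Let $P^*$ be $L(v^*)$ minus the colors of the colored neighbors of $v^*$; this is the reference palette, and only $v^*$ knows it. The phase runs as follows.
\begin{enumerate}
\item The center chooses, by local search, $h=h_{\alpha,\beta}$ that minimizes $\sum_{j\in[m]}(b-|P_j^*|)^+$, where $P_j^*=P^*\cap h^{-1}(j)$. It sends $(m,\alpha,\beta)$ to all of $Q$.
\item Each $u\in U$ picks a uniform bucket $j(u)\in[m]$ and broadcasts it.
\item If $u$ has rank $i$ by ID among the nodes of $U\cap N[u]$ in bucket $j(u)$, it tries the $i$-th smallest color of $P_u\cap h^{-1}(j(u))$, if there is one. It broadcasts this color and keeps it if no uncolored neighbor, in any cluster, tries the same color.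
\end{enumerate}
The center chooses $h$ rather than sampling it because a pairwise independent function fills the buckets evenly only in expectation, while we need this in every cluster and every phase.

\begin{lemma}\label{lem:pal}
For $u\in U$ we have $|P_u\mathbin{\triangle}P^*|\le2\delta$. Moreover $|P^*|\ge r-4\delta$, and the chosen $h$ satisfies $\sum_j(b-|P_j^*|)^+\le4\delta+m\sqrt b$.
\end{lemma}

\begin{proof}
A color in $P_u\setminus P^*$ lies in $L(u)\setminus L(v^*)$ or is held by a neighbor of $v^*$; this neighbor is not adjacent to $u$, as the color is in $P_u$, and is not $u$, as $u$ is uncolored, so it lies in $N[v^*]\setminus N[u]$. A color in $P^*\setminus P_u$ lies in $L(v^*)\setminus L(u)$ or is held by a neighbor of $u$ that is not adjacent to $v^*$, that is, by $v^*$ itself or by a node of $N[u]\setminus N[v^*]$. Different colors are held by different nodes, so $|P_u\mathbin{\triangle}P^*|\le\rho(u,v^*)+1\le\delta+1\le2\delta$ by Lemma~\ref{lem:core}(c). By \eqref{eq:mono}, \eqref{eq:U} and Lemma~\ref{lem:core}(c), $|P_u|\ge|U\cap N(u)|+1=|U|-|U\setminus N[u]|\ge r-2\delta$. Hence $|P^*|\ge r-4\delta$.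

Take $P'\subseteq P^*$ with $|P'|=\min(|P^*|,r)$. For uniform $(\alpha,\beta)$, the variable $X_j=|P'\cap h^{-1}(j)|$ has mean $|P'|/m\in[b-4\delta/m,\,b]$ and, by pairwise independence, variance at most its mean, so at most $b$. Since $(b-|P_j^*|)^+\le(b-\mathbb EX_j)+|X_j-\mathbb EX_j|$, its expectation is at most $4\delta/m+\sqrt b$. Sum over $j$; the minimum is at most the mean.
\end{proof}

\begin{lemma}\label{lem:phase}
If $Q$ is not idle, then except for a rare event at most $35\,rx^{-1/8}$ nodes of $U$ are uncolored after the phase.
\end{lemma}

\begin{proof}
Condition on the state at the start of the phase and on the random choices of all other clusters. The colors tried in other clusters do not depend on the buckets in $Q$, so the set $\mathcal C_u$ of colors tried by neighbors of $u$ outside $Q$ is fixed. These neighbors are uncolored, hence dense, so $|\mathcal C_u|\le\delta$ by Lemma~\ref{lem:core}(c). The remaining randomness consists of the independent buckets $j(u)$, $u\in U$. Let $U_j=\{u\in U:j(u)=j\}$ and $n_j=|U_j|$.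

\emph{Who can fail.} Call $u$ \emph{spoiled} if $P_u\cap h^{-1}(j(u))\ne P^*_{j(u)}$, and call bucket $j$ spoiled if $U_j$ contains a spoiled node or two non-adjacent nodes. In an unspoiled bucket all nodes see the same set $U_j$ and the same colors $P_j^*$, so they try distinct colors, and exactly $(n_j-|P_j^*|)^+$ of them try nothing. Nodes of $Q$ in different buckets try colors with different hash values. So a node $u$ in an unspoiled bucket that tries a color $c$ fails only if $c\in\mathcal C_u$, which forces $j(u)\in h(\mathcal C_u)$. The number of nodes left uncolored is therefore at most $\sum_jf_j$, where $f_j=n_j$ if $j$ is spoiled and otherwise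
\[
f_j=\min\big(n_j,\ (n_j-|P_j^*|)^++\#\{u\in U_j:j\in h(\mathcal C_u)\}\big).
\]
Note that $f_j\le n_j$ and that $f_j$ depends only on the set $U_j$.

\emph{Expectation.} We bound four contributions, using $|U|\le r$, $r/m=b$ and $b\ge1$.
\begin{itemize}
\item Spoiled nodes. Node $u$ is spoiled only if $j(u)\in h(P_u\mathbin{\triangle}P^*)$, an event that depends on $j(u)$ alone and has probability at most $2\delta/m$. Given $j(u)$, the expected size of the bucket is at most $1+b\le2b$. The contribution is at most $r\cdot\frac{2\delta}m\cdot2b=4b^2\delta$.
\item Non-adjacent pairs. Each $u\in U$ has at most $\delta$ non-neighbors in $Q$, so there are at most $r\delta/2$ pairs. A pair shares a bucket with probability $1/m$, and the expected size of the bucket is then at most $2+b\le3b$. The contribution is at most $\frac{r\delta}2\cdot\frac{3b}m\le2b^2\delta$.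
\item Missing colors. We have $(n_j-|P_j^*|)^+\le(n_j-b)^++(b-|P_j^*|)^+$. As $n_j$ has mean and variance at most $b$, we get $\mathbb E(n_j-b)^+\le\mathbb E|n_j-\mathbb En_j|\le\sqrt b$. With Lemma~\ref{lem:pal} the contribution is at most $2m\sqrt b+4\delta$.
\item Other clusters. $\Pr[j(u)\in h(\mathcal C_u)]\le\delta/m$, so the contribution is at most $b\delta$.
\end{itemize}
With $b<2x^{1/4}$, $m\sqrt b=r/\sqrt b\le rx^{-1/8}$, $\delta=r/x$ and $x\ge1$,
\[
\mathbb E\sum_jf_j\le r\big(24x^{-1/2}+2x^{-1/8}+4x^{-1}+2x^{-3/4}\big)\le33\,rx^{-1/8}.
\]

\emph{Concentration.} Moving one node can spoil or repair a whole bucket, and buckets are occasionally large, so $\sum_jf_j$ has no useful bounded differences. We truncate: let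
\[
W=\sum_j\big[\min(f_j,4b)+(n_j-4b)^+\big].
\]
Then $W\ge\sum_jf_j$: the $j$-th term is at least $f_j$ if $f_j\le4b$ and equals $n_j\ge f_j$ otherwise. Also $\mathbb EW\le\mathbb E\sum_jf_j+\sum_j\mathbb E(n_j-b)^+\le33rx^{-1/8}+m\sqrt b\le34rx^{-1/8}$. Changing one $j(u)$ changes two sets $U_j$, and each of the two terms changes by at most $4b+1$, so $W$ changes by at most $8b+2\le10b$. Lemma~\ref{lem:mcd} with at most $r$ variables and $t=rx^{-1/8}$, together with $b^2<4x^{1/2}$ and $r=x\delta$, gives
\[
\Pr\big[W>35rx^{-1/8}\big]\le\exp\Big(-\frac{2r^2x^{-1/4}}{100\,r\,b^2}\Big)\le\exp\Big(-\frac{rx^{-3/4}}{200}\Big)\le e^{-\delta/200}.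
\]
This is rare because $\delta\ge z_0\ge C\ell$.
\end{proof}

The choice $b\approx x^{1/4}$ meets two constraints. The loss $b^2\delta=rb^2/x$ from spoiled buckets needs $b\ll x^{1/2}$; and for a deviation $t=r/\sqrt b$ the exponent in Lemma~\ref{lem:mcd} has order $r/b^3=\delta x/b^3$, which is of order at least $\delta$ when $b=O(x^{1/3})$.

\begin{proof}[Proof of Proposition~\ref{prop:sync}]
The next value of $r$ is at most the new $|U|$ plus $\delta$. By Lemma~\ref{lem:phase}, after a phase with $x>x_0$ the next value of $x$ is at most $35x^{7/8}+1\le36x^{7/8}\le x^{15/16}$, since $x^{1/16}>36$. Initially $x\le\hat n+1\le2^{\ell+1}$, and $x$ never increases, because $\hat r$ does not. As $\log_2x$ shrinks by the factor $\frac{15}{16}$ in every non-idle phase, $x\le x_0$ after $O(\log\ell)=O(\Lambda)$ phases, and then $|U|\le r\le x_0\delta$ by \eqref{eq:U}.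
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Recall that $\Delta\ge\ell^{15}=K$. The order of the steps matters. Step 2 must see all nodes uncolored; Steps 3 and 4 remove all nodes that are not core nodes, as Proposition~\ref{prop:sync} requires; and the outliers are colored while the cores are still waiting, because uncolored neighbors that do not compete act as slack.

\emph{Step 1.} Compute $\hat Z_v$, the large clusters, $Z_Q$, the centers, cores and outliers (Sections~\ref{sec:zeta} and~\ref{sec:clusters}).

\emph{Step 2.} Run the trial of Section~\ref{sec:gen} with fresh randomness. By \eqref{eq:mono}, the slack given by Lemma~\ref{lem:gen} is never lost.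

\emph{Step 3: nodes outside large clusters.} Let $H$ be the set of those that are uncolored. For $v\in H$, Lemma~\ref{lem:large} gives $Z_v\ge\hat Z_v/2>\eta'\Delta/2$. Here we use $\Delta\ge\ell^{15}$: it gives $\eta'\Delta/4\ge\ell^9/12800\ge z_0$ for large $\ell$, hence $\zeta_v=Z_v-z_0\ge\eta'\Delta/4\ge z_0$. By Lemma~\ref{lem:gen} the slack of $v$ is at least $s=10^{-5}\eta'\Delta/(4\ell^4)$, and $s\ge10^{-5}z_0/\ell^4=10C\ell$. So $|P_v|\ge d_H(v)+s$ and $d_H(v)\le\Delta=Ts$ with $T=12800\cdot10^5\,\ell^{10}$. Proposition~\ref{prop:slack} with $s_v=s$ colors $H$.

\emph{Step 4: outliers.} Let $H$ be the set of uncolored outliers of all large clusters, and let $v\in H$ lie in $Q$. An $H$-neighbor of $v$ is an outlier of $Q$ or a dense node outside $Q$, so $d_H(v)\le0.005\Delta+8\zeta_v\le0.005\Delta+16\eta\Delta\le0.01\Delta$ by Lemmas~\ref{lem:core}(b) and~\ref{lem:gap}(b). Nodes of large clusters have so far been colored only in Step 2. By Lemmas~\ref{lem:large}, \ref{lem:core}(b) and~\ref{lem:gen}, at least $0.49\Delta-0.005\Delta-\Delta/\ell\ge0.4\Delta$ neighbors of $v$ are uncolored core nodes, which are not in $H$. So $|P_v|\ge d_V(v)+1\ge d_H(v)+0.4\Delta$.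 Proposition~\ref{prop:slack} with $s_v=0.4\Delta$ and $T=1$ colors $H$.

\emph{Step 5: cores.} Apply Proposition~\ref{prop:sync}. Afterwards, an uncolored neighbor of an uncolored node $v\in Q$ is one of the at most $x_0\delta_Q$ uncolored nodes of $Q$ or a dense node outside $Q$. By Lemma~\ref{lem:core}(c),
\begin{equation}\label{eq:fin}
d_V(v)\le(x_0+1)\delta_Q=(x_0+1)\cdot400\cdot32000\cdot Z_Q .
\end{equation}

\emph{Step 6: clusters of large scale.} Let $H$ be the set of uncolored nodes in clusters with $Z_Q\ge3200z_0$. For $v\in H\cap Q$, Lemma~\ref{lem:core}(a) gives $Z_v\ge Z_Q/1600\ge2z_0$, so $\zeta_v=Z_v-z_0\ge Z_v/2\ge Z_Q/3200\ge z_0$. By Lemma~\ref{lem:gen} the slack of $v$ is at least $s_v=10^{-5}Z_Q/(3200\ell^4)\ge10^{-5}z_0/\ell^4=10C\ell$, and $s_v\le Z_Q\le\eta\Delta\le\hat n$. By \eqref{eq:fin}, $d_H(v)\le Ts_v$ with the common value $T=(x_0+1)\cdot400\cdot32000\cdot3200\cdot10^5\,\ell^4=O(\ell^4)$. Proposition~\ref{prop:slack} colors $H$.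

\emph{Step 7: clusters of small scale.} The remaining uncolored nodes lie in clusters with $Z_Q<3200z_0$. By \eqref{eq:fin} their uncolored degrees are $O(z_0)=O(\ell^5)\le K$, and their slack is at least $1$. Proposition~\ref{prop:low} colors them.

Steps 1 and 2 take $O(1)$ rounds, Step 5 takes $O(\Lambda)$ and Step 7 takes $O(\Lambda^9)$. Steps 3, 4 and 6 call Proposition~\ref{prop:slack} with $\log T=O(\Lambda)$, and each call takes $O(\Lambda)+O(\Lambda)\cdot O(\Lambda^9)=O(\Lambda^{10})$ rounds. The total is $O(\Lambda^{10})=O((\log\log n)^{10})$, independently of $\Delta$. The coloring is proper and uses colors from the lists at all times, and w.h.p.\ every node is colored at the end. \qed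

\begin{thebibliography}{1}
\bibitem{FHN} Maxime Flin, Magn\'us M. Halld\'orsson and Alexandre Nolin, \emph{Fast Coloring Despite Congested Relays}, arXiv:2308.01359 (2023).
\end{thebibliography}
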